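# Metrics of non-negative sectional curvature on isoparametric hypersurfaces and their focal submanifolds

## Theorem 1 and what it asserts

**Theorem 1.** Every isoparametric hypersurface and every focal submanifold in a unit sphere admits a Riemannian metric of non-negative sectional curvature.

The question that this answers, "Does each isoparametric hypersurface or focal submanifold in the unit sphere admit a metric with non-negative sectional curvature?", is taken from Chao Qian, Zizhou Tang and Wenjiao Yan, "Clifford systems, harmonic maps and metrics with non-negative curvature", arXiv:2202.09078 (2022). Let us unpack the words.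

**Definition.** An *isoparametric hypersurface* in $S^{n+1}$ is a closed (compact, without boundary) connected hypersurface $M$ whose principal curvatures are constant. Equivalently, it is a regular level set in $S^{n+1}$ of a Cartan–Münzner polynomial $F$ restricted to the sphere. The level sets of $F|_{S^{n+1}}$ form the *isoparametric family* of $M$. Exactly two of them are singular, namely $\{F=1\}$ and $\{F=-1\}$; they are smooth compact submanifolds, the *focal submanifolds* $M_+$ and $M_-$. We write $g$ for the number of distinct principal curvatures when we discuss the classification; later $g$ will denote a metric, and no confusion will arise.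

Two examples. A small sphere $\{x\in S^{n+1}: x_0=c\}$, $|c|<1$, is totally umbilic, so it has one principal curvature; its family shrinks to the two poles $\pm e_0$, which are the focal submanifolds. In $\mathbb R^{p+1}\oplus\mathbb R^{q+1}$ with $p,q\ge 1$, the product $\{|u|=\cos t,\ |v|=\sin t\}=S^p(\cos t)\times S^q(\sin t)$ has the principal curvatures $\tan t$ and $-\cot t$ up to a common sign; the family shrinks to the great spheres $S^p$ ($t\to 0$) and $S^q$ ($t\to\pi/2$). In both examples all the manifolds are points, round spheres or products of round spheres, and Theorem 1 is clear. (On manifolds of dimension at most $1$ the curvature condition is empty.)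

The theorem asks for *some* metric. The metric induced from the sphere does not have $\sec\ge 0$ in general; we shall see a plane of curvature $-1$ in a very small example.

There is one large class of examples to be treated by hand, the OT–FKM families, built from Clifford systems. The main work is the following theorem, whose terms are defined in the next section.

**Theorem 2.** For every OT–FKM family, $M_+$, $M_-$ and all hypersurfaces $M$ of the family admit metrics with $\sec\ge 0$.

We shall also prove a sharper statement about the explicit metrics used on $M_+$ (Theorem 3) and a consequence for Ricci curvature (Corollary 4).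

**Conventions and textbook facts.** For a Riemannian metric, $R(X,Y,Y,X)$ is the sectional curvature when $X,Y$ are orthonormal; in general it is the sectional curvature times the squared area of the parallelogram spanned by $X,Y$. We use three facts.

1. *Gauss equation.* If $M\subset\mathbb R^k$ has second fundamental form $\mathrm{II}$, then $R(X,Y,Y,X)=\langle \mathrm{II}(X,X),\mathrm{II}(Y,Y)\rangle-|\mathrm{II}(X,Y)|^2$. If $\nu$ is a normal field, then $\langle\mathrm{II}(X,Y),\nu\rangle=-\langle D_X\nu,Y\rangle$.
2. *O'Neill's formula.* If $\pi$ is a Riemannian submersion and $\hat X,\hat Y$ are horizontal, then the curvature downstairs is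
$$R(\pi_*\hat X,\pi_*\hat Y,\pi_*\hat Y,\pi_*\hat X)=R(\hat X,\hat Y,\hat Y,\hat X)+3|\mathcal A_{\hat X}\hat Y|^2,$$
where $\mathcal A_{\hat X}\hat Y$ is the vertical part of $\nabla_{\hat X}\hat Y$, with $\hat Y$ extended as a horizontal field. In particular a Riemannian submersion carries $\sec\ge0$ to its base. If a compact group acts freely and isometrically, the orbit space has a unique metric making the projection a Riemannian submersion.
3. *Biinvariant metrics.* For a biinvariant metric on a Lie group and left-invariant fields $U,V$, one has $\nabla_UV=\frac12[U,V]$ and $R(U,V,V,U)=\frac14|[U,V]|^2$. So $\sec\ge0$.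

## Clifford systems and the OT–FKM polynomials

**Definition.** A *Clifford system* on $\mathbb R^{2l}$ consists of symmetric matrices $P_0,\dots,P_m$, $m\ge1$, with $P_iP_j+P_jP_i=2\delta_{ij}I$. Put $\Sigma=\mathrm{span}\{P_0,\dots,P_m\}$, with the inner product that makes the $P_i$ orthonormal.

For $P,Q\in\Sigma$ the relations say $PQ+QP=2\langle P,Q\rangle I$. Hence any orthonormal basis of $\Sigma$ is again a Clifford system, and each unit $P\in\Sigma$ satisfies $P^2=I$, so it is a symmetric orthogonal matrix. If $P\perp Q$ are both unit, then $Q$ interchanges the eigenspaces $E_\pm(P)=\ker(P\mp I)$, so both have dimension $l$. Two more consequences will be used all the time. For unit $Q$ and any $P$ in $\Sigma$,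
$$QPQ=2\langle P,Q\rangle Q-P\in\Sigma, \tag{1}$$
because $QPQ=Q(2\langle P,Q\rangle I-QP)$. And for $P,Q\in\Sigma$ and $z\in\mathbb R^{2l}$,
$$\langle Pz,Qz\rangle=\langle P,Q\rangle|z|^2, \tag{2}$$
because $\langle Pz,Qz\rangle=\langle QPz,z\rangle=\frac12\langle(PQ+QP)z,z\rangle$.

For $X,Y\in\mathbb R^{2l}$ let $H(X,Y)=\sum_i\langle P_iX,Y\rangle P_i\in\Sigma$ and $H(X)=H(X,X)$. This is the element of $\Sigma$ with
$$\langle H(X,Y),P\rangle=\langle PX,Y\rangle\quad\text{for all }P\in\Sigma,$$
so it does not depend on the choice of the orthonormal basis. If $|y|=1$, then $\langle H(y),P\rangle=\langle Py,y\rangle\le1$ for unit $P$, so $|H(y)|\le1$.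

**Definition.** Let $l-m-1\ge1$. The polynomial
$$F(x)=|x|^4-2\sum_i\langle P_ix,x\rangle^2=|x|^4-2|H(x)|^2$$
is a Cartan–Münzner polynomial, and its family is said to be of *OT–FKM type*. We have $M_\pm=\{x\in S^{2l-1}:F(x)=\pm1\}$, and the hypersurfaces are $\{F=c\}$, $-1<c<1$, in $S^{2l-1}$. Explicitly,
$$M_+=\{x\in S^{2l-1}:\langle P_ix,x\rangle=0\text{ for all }i\}.$$

**Example ($m=1$).** On $\mathbb R^l\oplus\mathbb R^l$, $l\ge3$, take $P_0(u,v)=(u,-v)$ and $P_1(u,v)=(v,u)$. These anticommute and square to $I$. Here $\langle P_0x,x\rangle=|u|^2-|v|^2$ and $\langle P_1x,x\rangle=2\langle u,v\rangle$. Hence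
$$M_+=\{(u,v):|u|^2=|v|^2=\tfrac12,\ u\perp v\},$$
a copy of the Stiefel manifold of orthonormal $2$-frames in $\mathbb R^l$. Write $z=u+iv$ and $z\cdot z=\sum z_k^2=|u|^2-|v|^2+2i\langle u,v\rangle$. Then $F=|z|^4-2|z\cdot z|^2$, and $M_-$ is given by $|z|=1=|z\cdot z|$. Choose $\varphi$ with $e^{-2i\varphi}z\cdot z=1$ and write $e^{-i\varphi}z=a+ib$. Then $|a|^2-|b|^2=1=|a|^2+|b|^2$, so $b=0$. Thus $M_-=\{e^{i\varphi}a:\varphi\in\mathbb R,\ a\in S^{l-1}\}$, which is $S^1\times S^{l-1}$ divided by $(e^{i\varphi},a)\sim(-e^{i\varphi},-a)$.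

In this example we can finish by hand with the focal submanifolds. $M_-$ is a quotient of a product of a circle and a round sphere by a free isometric involution. $M_+$ is an orbit of $SO(l)$, so it has a normal homogeneous metric. For $M_+$ in general there is no transitive group at our disposal.

## Theorem 2 implies Theorem 1

**Step 1: what remains after the classification.** The purpose is to list the families. We use these published results.

- $g\in\{1,2,3,4,6\}$ (Münzner, Math. Ann. 1980/81).
- For $g\le3$ the hypersurface is homogeneous (Cartan 1938–39).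
- For $g=6$ all multiplicities are equal, to $1$ or $2$ (Abresch, Math. Ann. 1983). In both cases the hypersurface is homogeneous (multiplicity $1$: Dorfmeister–Neher, Comm. Algebra 1985; multiplicity $2$: Miyaoka, Ann. of Math. 177 (2013), with Errata, Ann. of Math. 183 (2016)).
- For $g=4$ the family is either of OT–FKM type or homogeneous with multiplicities $(2,2)$ or $(4,5)$ (Cecil–Chi–Jensen, Ann. of Math. 2007; Immervoll, Ann. of Math. 2008; Chi, Nagoya Math. J. 2011, J. Differential Geom. 94 (2013) and 115 (2020)).

So each family is homogeneous or of OT–FKM type.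

**Step 2: homogeneous families.** Let $M$ be an orbit of a compact group of isometries of the sphere. Its identity component $K$ is still transitive on the connected manifold $M$, and it preserves the unit normal field $\nu$ of $M$, since the sign cannot jump. The focal submanifolds are the images of $M$ under maps $x\mapsto\cos t\,x+\sin t\,\nu(x)$, which are $K$-equivariant, so they are $K$-orbits too. An orbit $K/K_x$ carries the normal homogeneous metric, the quotient of a biinvariant metric on $K$, and this has $\sec\ge0$ by facts 2 and 3.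

The remaining families are covered by Theorem 2. Theorem 2 itself does not use the classification, and from now on we fix a Clifford system with $l-m-1\ge1$.

## The induced metric on $M_+$ and a plane of curvature $-1$

The first thing to try on $M_+$ is the metric $g$ induced from the sphere. We compute its curvature.

For $x\in M_+$ the vectors $x,P_0x,\dots,P_mx$ are orthonormal, by (2) and the definition of $M_+$. They are half the gradients at $x$ of the functions $|x|^2-1$ and $\langle P_ix,x\rangle$ that define $M_+$. So $M_+$ is a submanifold of dimension $2l-m-2$, and these vectors span its normal space in $\mathbb R^{2l}$. They extend to the normal fields $x\mapsto x$ and $x\mapsto P_ix$ with derivatives $X$ and $P_iX$. Hence for tangent $X,Y$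
$$\langle\mathrm{II}(X,Y),x\rangle=-\langle X,Y\rangle,\qquad \langle\mathrm{II}(X,Y),P_ix\rangle=-\langle P_iX,Y\rangle .$$
By the Gauss equation, for $g$-orthonormal $X,Y$,
$$R_g(X,Y,Y,X)=1+\sum_{i=0}^m\langle P_iX,X\rangle\langle P_iY,Y\rangle-\sum_{i=0}^m\langle P_iX,Y\rangle^2=1+\langle H(X),H(Y)\rangle-|H(X,Y)|^2. \tag{3}$$
The last form shows that we may use any orthonormal basis of $\Sigma$ in place of $(P_i)$.

Now take the example $m=1$, with $x=\frac1{\sqrt2}(e_1,e_2)\in\mathbb R^l\oplus\mathbb R^l$ and
$$X=(e_3,0),\qquad Y=(0,e_3).$$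
Both are orthogonal to $x$, $P_0x=\frac1{\sqrt2}(e_1,-e_2)$ and $P_1x=\frac1{\sqrt2}(e_2,e_1)$, so they are tangent to $M_+$. We have $\langle P_0X,X\rangle=1$, $\langle P_0Y,Y\rangle=-1$, $\langle P_0X,Y\rangle=0$, $\langle P_1X,X\rangle=0$ and $\langle P_1X,Y\rangle=1$. So (3) gives $1-1-1=-1$, and the induced metric fails.

Look at what is missing. With $A=P_0P_1$ we have $AX=P_0(0,e_3)=(0,-e_3)=-Y$, so $\langle AX,Y\rangle^2=1$: adding this one square brings the curvature up to $0$. The matrix $A$ is skew and generates the circle action $z\mapsto e^{-i\tau}z$, which preserves $M_+$. The term $\langle AX,Y\rangle$ is the kind of quantity that O'Neill's tensor sees when one divides by a group containing $e^{\tau A}$. So the plan has two parts. First, modify $g$ along the group generated by the products $P_iP_j$, so that squares $\langle Q_0Q_iX,Y\rangle^2$ are added to the curvature. Second, prove an algebraic inequality saying that these squares suffice.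

## The group generated by the products $P_iP_j$

Recall that in the algebra with generators $e_0,\dots,e_m$ and relations $e_ie_j+e_je_i=2\delta_{ij}$, the products of an even number of unit vectors of $\mathrm{span}\{e_i\}$ form the group $\mathrm{Spin}(m+1)$. It is a compact Lie group, connected since $m\ge1$, with Lie algebra spanned by the $e_ie_j$, $i<j$. The assignment $e_i\mapsto P_i$ extends to an algebra homomorphism. So the set $G$ of all products of an even number of unit elements of $\Sigma$ is a compact connected subgroup of $SO(2l)$, with Lie algebra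
$$\mathfrak g=\mathrm{span}\{P_iP_j:i<j\}\subset\mathfrak{so}(2l).$$
(The $P_iP_j$ are skew: $(P_iP_j)^T=P_jP_i=-P_iP_j$.) If $Q_0,\dots,Q_m$ is another orthonormal basis of $\Sigma$, the $Q_iQ_j$ with $i\ne j$ lie in $\mathfrak g$: expand in the $P_k$, and the multiples of $P_k^2=I$ add up to $\langle Q_i,Q_j\rangle I=0$.

**$G$ preserves $\Sigma$ and the whole family.** By (1), $h\Sigma h^{-1}=\Sigma$ for $h\in G$. Conjugation by $h$ is an isometry of $\Sigma$, since $|P|^2$ is determined by $P^2=|P|^2I$. As $\langle P_ihx,hx\rangle=\langle h^{-1}P_ihx,x\rangle$, we get $|H(hx)|=|H(x)|$, so $F(hx)=F(x)$. Thus $G$ acts isometrically on $M_+$ and $M_-$.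

**$G$ is transitive on the unit sphere $S^m\subset\Sigma$.** Let $Q_0,Q_1\in\Sigma$ be orthonormal and $J=Q_0Q_1$. Then $J^2=-I$, and $e^{\tau J}=\cos\tau+\sin\tau\,Q_0Q_1=Q_0(\cos\tau\,Q_0+\sin\tau\,Q_1)\in G$. As $J$ anticommutes with $Q_0$ and $JQ_0=-Q_1$,
$$e^{\tau J}Q_0e^{-\tau J}=e^{2\tau J}Q_0=\cos2\tau\,Q_0-\sin2\tau\,Q_1 .$$
Given two unit vectors of $\Sigma$, take the first as $Q_0$ and choose $Q_1$ so that the second lies in $\mathrm{span}\{Q_0,Q_1\}$; some $\tau$ carries the first to the second.

**An invariant inner product on $\mathfrak g$.** Let $b(A,B)=\frac1{2l}\mathrm{tr}(A^TB)$. It is $\mathrm{Ad}(G)$-invariant because $G\subset O(2l)$. *For any orthonormal basis $Q_0,\dots,Q_m$ of $\Sigma$ the elements $Q_iQ_j$, $i<j$, are $b$-orthonormal.* The $Q_iQ_j$ are orthogonal matrices, so $b(Q_iQ_j,Q_iQ_j)=1$. If two pairs share exactly one index, then up to sign the inner product is $\frac1{2l}\mathrm{tr}(Q_jQ_k)$ with $j\ne k$, and $\mathrm{tr}(Q_jQ_k)=\mathrm{tr}(Q_kQ_j)=-\mathrm{tr}(Q_jQ_k)$ is zero. If the pairs are disjoint, it is up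 to sign $\frac1{2l}\mathrm{tr}\,T$ with $T$ a product of four distinct $Q$'s. Each factor $Q$ of $T$ commutes with itself and anticommutes with the three others, so $QTQ=-T$ and $\mathrm{tr}\,T=-\mathrm{tr}(QTQ)=-\mathrm{tr}\,T=0$.

## $M_-$ as a sphere bundle over $S^m$

**Step 1: $M_-$ consists of fixed vectors.** The aim is to replace $F=-1$ by a linear condition. Let $|y|=1$. Since $F(y)=1-2|H(y)|^2$, we have $F(y)=-1$ iff $|H(y)|=1$. If $|H(y)|=1$, put $P=H(y)$; then $\langle Py,y\rangle=\langle H(y),P\rangle=1$, and equality in Cauchy–Schwarz gives $Py=y$. Conversely, if $Py=y$ for a unit $P\in\Sigma$, then $\langle H(y),P\rangle=1$, and $|H(y)|\le1$ forces $H(y)=P$.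

**Step 2: the bundle.** Put $B=\{(P,y):P\in S^m,\ Py=y,\ |y|=1\}$. It is the unit sphere bundle of the rank $l$ vector bundle over $S^m$ with fibre $E_+(P)$, the image of the projection $\frac12(I+P)$. By Step 1, $(P,y)\mapsto y$ maps $B$ bijectively onto $M_-$, with inverse $y\mapsto(H(y),y)$. Both maps are restrictions of smooth maps, so $B\cong M_-$.

**Step 3: $B$ as a quotient with $\sec\ge0$.** Let $K=\{k\in G:kP_0k^{-1}=P_0\}$. Each $k\in K$ commutes with $P_0$, so $K$ acts orthogonally on $E_+(P_0)\cong\mathbb R^l$ and on its unit sphere $S^{l-1}$. Consider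
$$G\times S^{l-1}\to B,\qquad (a,y)\mapsto(aP_0a^{-1},ay).$$
It takes values in $B$, as $aP_0a^{-1}ay=ay$. It is onto because $G$ is transitive on $S^m$ and $a$ maps $E_+(P_0)$ isometrically onto $E_+(aP_0a^{-1})$. Two pairs have the same image iff they differ by the action $k\cdot(a,y)=(ak^{-1},ky)$ of some $k\in K$. So the map induces a bijection $G\times_KS^{l-1}\to B$. It covers the diffeomorphism $G/K\cong S^m$ and comes from a fibrewise linear isomorphism of vector bundles, so it is a diffeomorphism.

Give $G\times S^{l-1}$ the product of a biinvariant metric and the round metric, which has $\sec\ge0$. The action of $K$ is free and isometric, so by O'Neill's formula $M_-\cong G\times_KS^{l-1}$ has a metric with $\sec\ge0$.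

## The hypersurfaces are diffeomorphic to $M_+\times S^m$

Each $c\in(-1,1)$ is $\cos4\theta$ for a unique $\theta\in(0,\pi/4)$. Define
$$\Phi:M_+\times S^m\to S^{2l-1},\qquad\Phi(x,P)=\cos\theta\,x+\sin\theta\,Px .$$

**Step 1: $\Phi$ takes values in $\{F=\cos4\theta\}$.** Write $P=\sum c_jP_j$ and $y=\Phi(x,P)$. As $\langle Px,x\rangle=0$ and $|Px|=1$, $y$ is a unit vector. By (2), $\langle P_jx,Px\rangle=c_j$, and by (1), $PP_jP=2c_jP-P_j$. So
$$\langle P_jy,y\rangle=\cos^2\theta\,\langle P_jx,x\rangle+\sin2\theta\,\langle P_jx,Px\rangle+\sin^2\theta\,\langle(2c_jP-P_j)x,x\rangle=\sin2\theta\,c_j ,$$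
the first and last terms being zero. Hence $F(y)=1-2\sin^22\theta=\cos4\theta$.

**Step 2: the inverse.** The formula of Step 1 tells us how to recover $P$, and then $x$. Let $|y|=1$ and $F(y)=\cos4\theta$, so $|H(y)|^2=\sin^22\theta$. Put $c_j=\langle P_jy,y\rangle/\sin2\theta$. Then $\sum c_j^2=1$; put $P=\sum c_jP_j$, so $\langle Py,y\rangle=\sin2\theta$. Set
$$x=\frac{(\cos\theta-\sin\theta\,P)\,y}{\cos2\theta}.$$
Since $(\cos\theta+\sin\theta P)(\cos\theta-\sin\theta P)=\cos^2\theta-\sin^2\theta=\cos2\theta$, we have $(\cos\theta+\sin\theta P)x=y$. It remains to check that $x\in M_+$. First,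
$$\cos^22\theta\,|x|^2=1-\sin2\theta\,\langle Py,y\rangle=1-\sin^22\theta=\cos^22\theta .$$
Next, using $\langle P_jy,Py\rangle=c_j$ and (1),
$$\cos^22\theta\,\langle P_jx,x\rangle=\cos^2\theta\,\sin2\theta\,c_j-\sin2\theta\,c_j+\sin^2\theta\,(2c_j\sin2\theta-c_j\sin2\theta)=\sin 2\theta\,c_j(\cos^2\theta-1+\sin^2\theta)=0 .$$

**Step 3: conclusion.** By Step 1, a pair $(x,P)$ with $\Phi(x,P)=y$ must have $c_j=\langle P_jy,y\rangle/\sin2\theta$, and then $x=(\cos\theta+\sin\theta P)^{-1}y$; so $\Phi$ is injective. By Step 2 it is onto $\{F=\cos4\theta\}$, with smooth inverse. So $\Phi$ is a diffeomorphism onto $\{F=\cos4\theta\}$.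

Consequently, if $M_+$ has a metric with $\sec\ge0$, then so does every hypersurface of the family: take the product with the round metric on $S^m$. Only $M_+$ is left.

## The Cheeger deformation $g_s$ of the metric on $M_+$

**Definition.** Let $s>0$. Equip $M_+\times G$ with the product of $g$ and the biinvariant metric $s\,b$. Let $G$ act by $h\cdot(x,a)=(hx,ha)$; this is free and isometric. The map $\pi(x,a)=a^{-1}x$ from $M_+\times G$ to $M_+$ is a submersion whose fibres are the orbits: if $a^{-1}x=a'^{-1}x'$, then $h=a'a^{-1}$ carries $(x,a)$ to $(x',a')$. Let $g_s$ be the metric on $M_+$ that makes $\pi$ a Riemannian submersion.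

**Example (the same construction in the plane).** Let $G=SO(2)$ act on $\mathbb R^2$ and give $G$ the metric $s\,d\varphi^2$. At the point $((r,0),e)$ the vertical vector is $(re_2,\partial_\varphi)$, and $(s\,e_2,-r\,\partial_\varphi)$ is horizontal, with squared norm $s(s+r^2)$. Its image under $\pi_*$ is $s\,e_2+r\cdot re_2=(s+r^2)e_2$. So $e_2$ has new squared length $\frac{s}{s+r^2}$, and the flat metric $dr^2+r^2d\varphi^2$ becomes $dr^2+f^2d\varphi^2$ with $f=\sqrt s\,r(r^2+s)^{-1/2}$. Here $f''=-3s^{3/2}r(r^2+s)^{-5/2}$, so the curvature is $-f''/f=\frac{3s}{(r^2+s)^2}>0$. Shrinking the orbits has added curvature.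

We now compute the curvature of $g_s$.

**Step 1: horizontal vectors.** Every orbit contains a point $(x,e)$, so we work there. For $A\in\mathfrak g$ the vertical Killing field is $A^*=(Ax,Aa)$. For $X\in T_xM_+$ define $\Lambda X\in\mathfrak g$ by $b(\Lambda X,A)=\langle X,Ax\rangle$ for all $A\in\mathfrak g$. A vector $(X,Z)$ at $(x,e)$ is horizontal iff $\langle X,Ax\rangle+s\,b(Z,A)=0$ for all $A$. So the horizontal space is
$$\{\hat X=(X,-\tfrac1s\Lambda X):X\in T_xM_+\},$$
and $X\mapsto\pi_*\hat X$ is a linear isomorphism of $T_xM_+$.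

**Step 2: O'Neill's formula.** This expresses the new curvature through the old one. The metric $s\,b$ has $R(U,V,V,U)=\frac s4|[U,V]|_b^2$. Inserting $U=-\frac1s\Lambda X$, $V=-\frac1s\Lambda Y$ gives $\frac{1}{4s^3}|[\Lambda X,\Lambda Y]|_b^2$. Hence
$$R_{g_s}(\pi_*\hat X,\pi_*\hat Y,\pi_*\hat Y,\pi_*\hat X)=R_g(X,Y,Y,X)+\frac1{4s^3}\big|[\Lambda X,\Lambda Y]\big|_b^2+3|\mathcal A_{\hat X}\hat Y|^2. \tag{4}$$

**Step 3: the tensor $\mathcal A$.** We want its components along the Killing fields. Since $\hat Y$ (extended horizontally) is orthogonal to $A^*$,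
$$\langle\mathcal A_{\hat X}\hat Y,A^*\rangle=\langle\nabla_{\hat X}\hat Y,A^*\rangle=-\langle\hat Y,\nabla_{\hat X}A^*\rangle,$$
and the right side splits into two parts. On $M_+$ the tangent field $x\mapsto Ax$ has $D_X(Ax)=AX$, so $\langle\nabla_X(Ax),Y\rangle=\langle AX,Y\rangle$. On $G$, write the right-invariant field as $Aa=a\,\mathrm{Ad}(a^{-1})A$, that is, in a frame of left-invariant fields with coefficient vector $\mathrm{Ad}(a^{-1})A$. At $e$, the derivative of the coefficients in direction $U$ is $-[U,A]$, and the derivative of the frame contributes $\frac12[U,A]$. So $\nabla_U(Aa)=\frac12[U,A]-[U,A]=\frac12[A,U]$, and by invariance of $b$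
$$s\,b(V,\nabla_U(Aa))=\tfrac s2\,b([A,U],V)=\tfrac s2\,b(A,[U,V]).$$
With $U=-\frac1s\Lambda X$ and $V=-\frac1s\Lambda Y$ this equals $\frac1{2s}b(A,[\Lambda X,\Lambda Y])$. Therefore
$$\langle\mathcal A_{\hat X}\hat Y,A^*\rangle=-\Big(\langle AX,Y\rangle+\frac1{2s}b([\Lambda X,\Lambda Y],A)\Big). \tag{5}$$

**Step 4: a lower bound with the squares $\langle Q_0Q_iX,Y\rangle^2$.** Equation (5) contains the wanted term $\langle AX,Y\rangle$, but a second term stands next to it and may cancel it. The remedy is that the second term also occurs, squared, in (4), as curvature of $G$. Let us weigh the two against each other.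

Let $Q_0,\dots,Q_m$ be *any* orthonormal basis of $\Sigma$; it may depend on $X,Y$. Put $A_i=Q_0Q_i$ for $1\le i\le m$. By (2), $\langle A_ix,A_jx\rangle=\langle Q_ix,Q_jx\rangle=\delta_{ij}$, and $b(A_i,A_j)=\delta_{ij}$. So at $(x,e)$ the vertical vectors $A_1^*,\dots,A_m^*$ are orthogonal with squared norm $1+s$. (This is why we use only pairs with the common index $0$. For disjoint pairs, $\langle Q_0Q_1x,Q_2Q_3x\rangle$ is the value at $x$ of the quadratic form of a product of four $Q$'s. That product is a symmetric matrix, so the argument behind (2) does not make it vanish.) Put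
$$\beta_i=\langle Q_0Q_iX,Y\rangle,\qquad y_i=\tfrac1{2s}\,b([\Lambda X,\Lambda Y],A_i).$$
Bessel's inequality and (5) give $|\mathcal A_{\hat X}\hat Y|^2\ge\frac1{1+s}\sum_{i=1}^m(\beta_i+y_i)^2$. Bessel's inequality in $\mathfrak g$ gives $\frac1{4s^3}|[\Lambda X,\Lambda Y]|_b^2\ge\frac1{4s^3}\sum_{i=1}^m(2sy_i)^2=\frac1s\sum_{i=1}^m y_i^2$. With $\alpha=\frac3{1+s}$, $\gamma=\frac1s$ and
$$\alpha(\beta+y)^2+\gamma y^2=(\alpha+\gamma)\Big(y+\frac{\alpha\beta}{\alpha+\gamma}\Big)^2+\frac{\alpha\gamma}{\alpha+\gamma}\beta^2,\qquad\frac{\alpha\gamma}{\alpha+\gamma}=\frac{3}{1+4s},$$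
equation (4) yields, writing $R_{g_s}$ for its left side,
$$R_{g_s}\ \ge\ R_g(X,Y,Y,X)+\sum_{i=1}^m\Big(\frac3{1+s}(\beta_i+y_i)^2+\frac1s\,y_i^2\Big)\ \ge\ R_g(X,Y,Y,X)+\frac3{1+4s}\sum_{i=1}^m\beta_i^2. \tag{6}$$
If $s\le\frac12$, the factor $\frac3{1+4s}$ is at least $1$.

## An inequality for Clifford systems

By (3) and (6), everything now depends on $R_g(X,Y,Y,X)+\sum_{i\ge1}\beta_i^2$ being non-negative for a suitable basis. The basis is chosen along $H(X)$. This leaves one product in the term $\langle H(X),H(Y)\rangle$, and it will also produce the orthogonal systems in the proof.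

**Lemma.** Let $X,Y\in\mathbb R^{2l}$ be orthonormal. Choose an orthonormal basis $Q_0,\dots,Q_m$ of $\Sigma$ with $\langle Q_iX,X\rangle=0$ for $i\ge1$ (that is, $Q_0$ is parallel to $H(X)$, and arbitrary if $H(X)=0$). Then
$$1+\sum_{i=0}^m\langle Q_iX,X\rangle\langle Q_iY,Y\rangle-\sum_{i=0}^m\langle Q_iX,Y\rangle^2+\sum_{i=1}^m\langle Q_0Q_iX,Y\rangle^2\ \ge\ 0 .$$

**Step 1: rewrite the expression in the eigenspaces of $Q_0$.** Let $E_\pm$ be the $\pm1$-eigenspaces of $Q_0$. Write $X=X_++X_-$, $Y=Y_++Y_-$, $x_\pm=|X_\pm|$, $y_\pm=|Y_\pm|$, $\rho=\langle Q_0X,X\rangle$, $\tau=\langle Q_0Y,Y\rangle$. From $x_+^2+x_-^2=1$ and $x_+^2-x_-^2=\rho$, and similarly for $Y$,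
$$x_\pm^2=\tfrac{1\pm\rho}2,\qquad y_\pm^2=\tfrac{1\pm\tau}2 .$$
Put $c=\langle X_+,Y_+\rangle$. Since $X\perp Y$, $\langle X_-,Y_-\rangle=-c$, and so $\langle Q_0X,Y\rangle=2c$. For $i\ge1$ the matrix $Q_i$ interchanges $E_+$ and $E_-$. With $p_i=\langle Q_iX_-,Y_+\rangle$ and $q_i=\langle Q_iX_+,Y_-\rangle$,
$$\langle Q_iX,Y\rangle=p_i+q_i,\qquad \langle Q_0Q_iX,Y\rangle=\langle Q_iX,Q_0Y\rangle=p_i-q_i .$$
As $-(p_i+q_i)^2+(p_i-q_i)^2=-4p_iq_i$, the expression in the lemma equals
$$1+\rho\tau-4c^2-4\,p\cdot q,\qquad p=(p_i),\ q=(q_i)\in\mathbb R^m. \tag{7}$$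
The added squares have removed $|p|^2+|q|^2$ altogether, leaving only a mixed product.

**Step 2: the case $x_+x_-\ne0$.** We bound $|p|$ and $|q|$ by Bessel's inequality, and need orthogonal systems for this. For $i\ge1$ the choice of the basis gives
$$0=\langle Q_iX,X\rangle=2\langle Q_iX_-,X_+\rangle=2\langle X_-,Q_iX_+\rangle .$$
Together with (2) this shows that $X_+,Q_1X_-,\dots,Q_mX_-$ are pairwise orthogonal vectors of $E_+$, with norms $x_+,x_-,\dots,x_-$. Likewise $X_-,Q_1X_+,\dots,Q_mX_+$ are pairwise orthogonal in $E_-$, with norms $x_-,x_+,\dots,x_+$. Bessel's inequality for $Y_+$ and for $Y_-$ reads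
$$\frac{c^2}{x_+^2}+\frac{|p|^2}{x_-^2}\le y_+^2,\qquad \frac{c^2}{x_-^2}+\frac{|q|^2}{x_+^2}\le y_-^2 .$$
With $a_+=x_+^2y_+^2$ and $a_-=x_-^2y_-^2$, both at least $c^2$, this says
$$|p|^2\le\frac{x_-^2}{x_+^2}(a_+-c^2),\qquad |q|^2\le\frac{x_+^2}{x_-^2}(a_--c^2).$$
In the product the quotients cancel:
$$p\cdot q\le|p||q|\le\sqrt{(a_+-c^2)(a_--c^2)}\le\frac{a_++a_-}2-c^2 .$$
Hence
$$4c^2+4\,p\cdot q\le2(a_++a_-)=\tfrac12\big[(1+\rho)(1+\tau)+(1-\rho)(1-\tau)\big]=1+\rho\tau ,$$
and (7) is non-negative.

**Step 3: the case $x_+x_-=0$.** If $X_-=0$, then $p=0$ and $c=-\langle X_-,Y_-\rangle=0$. If $X_+=0$, then $q=0$ and $c=0$. In both cases (7) equals $1+\rho\tau\ge0$. This proves the lemma. $\square$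

In the Stiefel example, $X=(e_3,0)$ and $Y=(0,e_3)$ have $Q_0=P_0$, $X_-=0$, $\rho=1$, $\tau=-1$, so we are in Step 3 and there is equality.

## $\sec_{g_s}\ge0$ for $0<s\le\frac12$, and the end of the proof of Theorem 2

Every tangent plane of $(M_+,g_s)$ is spanned by $\pi_*\hat X,\pi_*\hat Y$ at a point $(x,e)$, with $X,Y$ $g$-orthonormal, because $X\mapsto\pi_*\hat X$ is an isomorphism of $T_xM_+$. Take the basis $Q_0,\dots,Q_m$ of the lemma for this pair. The estimate (6) holds for any basis, and (3) does not depend on the basis. So for $0<s\le\frac12$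
$$R_{g_s}(\pi_*\hat X,\pi_*\hat Y,\pi_*\hat Y,\pi_*\hat X)\ \ge\ R_g(X,Y,Y,X)+\sum_{i=1}^m\langle Q_0Q_iX,Y\rangle^2\ \ge\ 0 .$$
Thus $\sec_{g_s}\ge0$ on $M_+$. With the product decomposition the hypersurfaces have metrics with $\sec\ge0$, and $M_-$ was done as a quotient of $G\times S^{l-1}$. This proves Theorem 2 and, by the reduction, Theorem 1. $\blacksquare$

## The range of $s$ and the symmetries of $g_s$

**Theorem 3.** Let $P_0,\dots,P_m$ be any Clifford system with $l-m-1\ge1$.

1. For all $0<s\le\frac12$, $(M_+,g_s)$ has $\sec\ge0$, and $g_s$ is invariant under the whole group $\mathcal N=\{h\in O(2l):h\Sigma h^{-1}=\Sigma\}$.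
2. If $m=1$ and $l\ge3$, then $\sec_{g_s}\ge0$ if and only if $0<s\le2$.
3. If $m=2$ and $l\ge5$, then $g_s$ has planes of negative curvature for every $s>2$.

**Step 1: part 1.** The curvature statement has just been proved. Let $h\in\mathcal N$. Conjugation by $h$ maps $\Sigma$ isometrically to itself, because $(hPh^{-1})^2=hP^2h^{-1}=|P|^2I$. Hence $h$ preserves $M_+$, and $hGh^{-1}=G$, as even products of unit elements go to such products. The map $\psi(x,a)=(hx,hah^{-1})$ is an isometry of $M_+\times G$, since $b$ is a trace form and $h$ is orthogonal. It maps orbits to orbits: $\psi(k\cdot(x,a))=(hkh^{-1})\cdot\psi(x,a)$. And $\pi(\psi(x,a))=ha^{-1}h^{-1}hx=h\,\pi(x,a)$. So the map $h$ of $M_+$ is an isometry of $g_s$.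

**Step 2: part 2, "if".** For $m=1$ the algebra $\mathfrak g$ is one-dimensional, hence abelian, so $y_1=0$ in (6). The coefficient of $\beta_1^2$ in the middle term of (6) is then $\frac3{1+s}$, which is at least $1$ for $s\le2$. The lemma gives $\sec_{g_s}\ge0$.

**Step 3: a test plane for the rest.** Let $m\le2$, with $l\ge3$ if $m=1$ and $l\ge5$ if $m=2$. We generalize the plane found in the Stiefel manifold. Let $x\in M_+$ and let $W$ be the span of all products of the $P_i$ applied to $x$. Up to sign there are $2^{m+1}$ products, so $\dim W\le2^{m+1}<2l$. Thus $W^\perp\ne0$, and it is invariant under the symmetric matrices $P_i$. Since $P_1$ interchanges the eigenspaces of $P_0$ on $W^\perp$, there is a unit $X\in W^\perp$ with $P_0X=X$. Put $Y=P_1X\in W^\perp$; then $P_0Y=-P_1P_0X=-Y$.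

- $X,Y$ are unit vectors in different eigenspaces of $P_0$, so they are orthonormal. They are orthogonal to $x$ and all $P_ix$, so they are tangent to $M_+$. As $Ax\in W$ for $A\in\mathfrak g$, $\Lambda X=\Lambda Y=0$.
- $\langle P_0X,X\rangle=1$ and $|H(X)|\le1$ force $H(X)=P_0$; likewise $H(Y)=-P_0$. By (2), $\langle P_iX,Y\rangle=\langle P_iX,P_1X\rangle=\delta_{i1}$. So (3) gives $R_g(X,Y,Y,X)=1-1-1=-1$.
- Among the basis elements $A=P_iP_j$, $i<j\le m$, of $\mathfrak g$, only $P_0P_1$ has $\langle AX,Y\rangle\ne0$, and $\langle P_0P_1X,Y\rangle=\langle P_0Y,Y\rangle=-1$. For $m=2$: $\langle P_0P_2X,P_1X\rangle=-\langle P_2P_0X,P_1X\rangle=-\langle P_2X,P_1X\rangle=0$; and $P_0$ commutes with $P_1P_2$, so $P_1P_2X\in E_+(P_0)$, while $Y\in E_-(P_0)$.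
- With at most three indices, distinct pairs share exactly one index. So the vectors $P_iP_jx$, $i<j$, are orthonormal by (2). Together with the $b$-orthonormality of the $P_iP_j$ this shows that the vertical vectors $(P_iP_j)^*$ form an orthogonal basis of the vertical space at $(x,e)$, with squared norm $1+s$. As $\Lambda X=\Lambda Y=0$, (5) gives exactly $|\mathcal A_{\hat X}\hat Y|^2=\frac1{1+s}$.

**Step 4: conclusion.** By (4), the curvature of the plane spanned by $\pi_*\hat X,\pi_*\hat Y$ is a positive multiple of
$$-1+\frac3{1+s}=\frac{2-s}{1+s},$$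
which is negative for $s>2$. (In fact $\hat X=(X,0)$ and $\hat Y=(Y,0)$ are orthonormal, so it is equal to this number; as $s\to\infty$ it tends to $-1$, the value for the induced metric.) This proves "only if" in part 2, and part 3. $\square$

For $m=1$ the deformation can be read off directly. Here $A=P_0P_1$ spans $\mathfrak g$, and $|Ax|=1$, $b(A,A)=1$. For $X\perp Ax$ we have $\Lambda X=0$ and $\pi_*\hat X=X$. For $X=Ax$ we have $\Lambda X=A$, so $\hat X=(Ax,-\frac1sA)$ has squared norm $1+\frac1s$, while $\pi_*\hat X=Ax+\frac1sAx=(1+\frac1s)Ax$. So $g_s$ leaves the orthogonal complement of the circle orbits unchanged and multiplies their squared length by $\frac{s}{1+s}$. By part 2, curvature is non-negative exactly when this factor is at most $\frac23$.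

## Positive Ricci curvature

**Corollary 4.** Let $N$ be an isoparametric hypersurface or focal submanifold in a unit sphere with $\dim N\ge2$. Then $N$ admits a metric of positive Ricci curvature if and only if $\pi_1(N)$ is finite.

**Step 1: "only if".** On a compact manifold with positive Ricci curvature the Ricci curvature has a positive lower bound, and Myers' theorem (on each component) says that the fundamental group is finite.

**Step 2: "if".** By Theorem 1, $N$ has a metric with $\sec\ge0$. By Böhm–Wilking (*Nonnegatively curved manifolds with finite fundamental groups admit metrics with positive Ricci curvature*, GAFA 17 (2007)), such a closed manifold with finite fundamental group admits a metric with $\mathrm{Ric}>0$. $\square$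

The example $m=1$ shows that the condition on $\pi_1$ matters: there $M_-$ is doubly covered by $S^1\times S^{l-1}$ and has infinite fundamental group, so it has a metric with $\sec\ge0$ but none with $\mathrm{Ric}>0$.
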